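\title{Logarithmic integrability of half-Rademacher Fourier series}


\begin{abstract}
Put independent random signs on the coefficients of negative index of a Fourier series with
square-summable coefficients, and leave the other coefficients unchanged. We show that
the resulting function $g$ satisfies $\log|g|\in L^p$ for every $p<1$, with no
condition on the coefficients except that they do not all vanish. This answers a question posed in
\cite{Nishry}. The exponent cannot in general be taken larger than $1$. The main tool is a
deterministic bound for $\int|\log|g||$, where $g$ is an $H^2$ function $h$ plus $k$ terms of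
negative frequency. The bound involves only $k$, $\int\log^+|g|$ and $|h(0)|$. It depends neither on
the frequencies nor on any lower bound for the coefficients of the $k$ terms.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Let $(\Omega,\mathcal P)$ be a probability space and let $\mathbb T=\mathbb R/\mathbb Z$ carry
normalized Lebesgue measure $m$. Put $Q=\Omega\times\mathbb T$ and $\mu=\mathcal P\times m$. Let
$\xi_n$, $n<0$, be independent random variables on $\Omega$ taking each of the values $\pm1$ with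
probability $\frac12$. For a sequence $a=(a_n)\in\ell^2(\mathbb Z)$, not identically zero, the
\emph{half-Rademacher Fourier series} with coefficients $a$ is
\[
 g(\theta)=\sum_{n<0}\xi_n a_n e(n\theta)+\sum_{n\ge0}a_n e(n\theta),\qquad e(x)=e^{2\pi i x}.
\]
For each $\omega\in\Omega$ it converges in $L^2(\mathbb T)$, so $g$ is defined $\mu$-almost
everywhere on $Q$. The following question comes from \cite{Nishry}: \emph{is it true that
$\log|g|\in L^p(Q)$ for some $p>0$?} Here $p$ may depend on $a$. We show that the answer is yes, and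
that every $p<1$ is admissible for every $a$.

Since $|g|$ is square integrable, large values of $|g|$ are harmless, and the question is how much
of $Q$ can be occupied by very small values. Two extreme cases show why one might
hope for a positive answer and what could go wrong.

\emph{No negative frequencies, or finitely many.} If $a_n=0$ for all $n<-N$, then for each choice
of signs $z^Ng$, with $z=e(\theta)$, is a nonzero function in the Hardy space $H^2$. The logarithm
of the modulus of such a function is integrable on the circle. Since only finitely many sign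
patterns occur, $\log|g|\in L^1(Q)$.

\emph{No randomness.} Without the random signs the answer would be no: the Fourier series of the
indicator function of $[0,\frac12]$ has coefficients in $\ell^2$, and its sum vanishes on half of
the circle.

A half-Rademacher series is a sum of two parts, an analytic one, which may be as
small as an $H^2$ function can be, and a random one, which is not analytic but is spread out by the
signs. If the random coefficients decay very fast, $g$ is nearly a function of the first
type; if they do not, many independent signs contribute and should keep $g$ away from $0$. One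
therefore guesses that the answer is yes. The difficulty is to make the two regimes meet.

\subsection{The results}

\begin{theorem}\label{thm:main}
Let $g$ be a half-Rademacher Fourier series with coefficients $0\ne a\in\ell^2(\mathbb Z)$.
There are constants $C,t_0$, depending only on $a$, such that
\[
 \mu\{|\log|g||>t\}\le C\,\frac{\log t\,\log\log t}{t}\qquad(t\ge t_0).
\]
Consequently $\log|g|\in L^p(Q)$ for all $0<p<1$, and
\[
\int_Q\frac{|\log|g||}{(\log(e+|\log|g||))^{q}}\,d\mu<\infty\qquad\text{for all }q>2 .
\]
\end{theorem}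

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(i)] If only finitely many $a_n$ with $n<0$ are nonzero, then $\log|g|\in L^1(Q)$.
\item[(ii)] Let $N(t)=\#\{n<0:|a_n|\ge e^{-t}\}$ and
$\kappa=\liminf_{t\to\infty}N(t)/\log_2t$. If $\kappa>1$ (possibly $\kappa=\infty$), then
$\log|g|\in L^p(Q)$ for all $p<\kappa$.
\item[(iii)] There are half-Rademacher series, including one with a genuinely random coefficient
($a_{-1}\ne0$), for which $\log|g|\notin L^p(Q)$ for every $p>1$.
\end{enumerate}
\end{theorem}

So the set of exponents valid for all $a$ contains $(0,1)$ and is contained in $(0,1]$. We do not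
decide the endpoint $p=1$ when infinitely many $a_n$ with $n<0$ are nonzero. Part (i) has just been
proved.

\subsection{Strategy}\label{sec:strategy}

Suppose that infinitely many random coefficients are nonzero. After a normalization we may assume
that $a_0\ne0$. Fix a large $t$. To bound $\mu\{|g|<e^{-t}\}$, order the random coefficients by
size and look at the $K\approx2\log_2t$ largest ones. There are three possibilities.

\emph{The other random coefficients are negligible} on the scale of some $e^{-\varepsilon t}$.
Then $g$ is close to $g_K$, an $H^2$ function plus $K$ terms of negative frequency. We need a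
bound for $\int_{\mathbb T}|\log|g_K||\,dm$, to which Markov's inequality can be applied. The argument above
(multiply by $z^N$ and use Jensen's inequality) gives
$\int_{\mathbb T}\log|g_K|\,dm\ge\log|b|$, where $b$ is the coefficient of the lowest frequency in $g_K$.
This is useless here: $b$ may be far smaller than $e^{-t}$, and nothing controls it.
Section~\ref{sec:uniform} replaces it by a bound of order $K\log K$ that does not see how small the
coefficients are. It is the heart of the paper.

\emph{At least $K$ random coefficients are large.} Then, for all $\theta$ outside a very small set,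
the $2^K$ values that correspond to the $2^K$ sign patterns are well separated, and at most one of
them can be near $0$. For such $\theta$ the probability is at most $2^{-K}\le t^{-2}$
(Section~\ref{sec:turan}).

\emph{Neither of these.} Then there is a substantial sum of individually small terms, and the
Berry--Esseen theorem applies (Section~\ref{sec:main}).

\subsection{Conventions and standard facts}\label{sec:conv}

We write $z=e(\theta)$ and identify $\mathbb T$ with the unit circle, $A^2=\sum|a_n|^2$, and $\log$
for the natural logarithm. $C$ denotes positive constants that depend only on $a$ and may change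
from line to line.

\emph{Pointwise meaning of $g$.} Let $h(\theta)=\sum_{n\ge0}a_ne(n\theta)$, a function in
$L^2(\mathbb T)$. The partial sums of $g$ converge in $L^2(\mu)$, and those of $h$ in
$L^2(\mathbb T)$. So there is a subsequence along which, for almost every fixed $\theta$, the partial
sums of $g$ converge in $L^2(\Omega)$ to $g(\cdot,\theta)$ and those of $h$ converge to $h(\theta)$.
For \emph{every} fixed $\theta$ the terms of the series $\sum_{n<0}\xi_na_ne(n\theta)$ are orthogonal
in $L^2(\Omega)$ with square-summable norms, so the series converges in $L^2(\Omega)$, in any order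
and to the same sum. Hence for almost every $\theta$
\[
 g(\cdot,\theta)=h(\theta)+\sum_{n<0}\xi_na_ne(n\theta)\qquad\text{in }L^2(\Omega),
\]
and we may use either description of $g$.

\emph{Hardy spaces.} Let $\mathbb D$ be the unit disk. A function $0\not\equiv G\in H^2(\mathbb D)$ has boundary values in
$L^2(\mathbb T)$ with $\log|G|\in L^1(\mathbb T)$, and Jensen's inequality
$\log|G(0)|\le\int_{\mathbb T}\log|G|\,dm$ holds. Moreover $G=SF$ with $S$ inner, in particular
$|S|\le1$ in $\mathbb D$, and $F$ outer:
\[
 F=e^\varphi,\qquad \varphi(z)=\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\log|G(\zeta)|\,dm(\zeta)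
\]
(a unimodular constant is absorbed in $S$). The real part of $\frac{\zeta+z}{\zeta-z}$ is the Poisson kernel
$\frac{1-|z|^2}{|\zeta-z|^2}$, so $\log|F|$ is the Poisson integral of $\log|G|$. The mean of a
Poisson integral over a circle $|z|=r<1$ is the mean of its boundary function. The same facts, rescaled, hold
in $|z|<R$.

\section{A bound uniform in frequencies and coefficients}\label{sec:uniform}

\begin{proposition}\label{prop:uniform}
Let $k\ge1$, let $n_1>n_2>\dots>n_k\ge1$ be integers, $b_1,\dots,b_k\in\mathbb C$,
$h\in H^2(\mathbb D)$ with $h(0)\ne0$, and $g=h+\sum_{j=1}^kb_jz^{-n_j}$ on $\mathbb T$. Put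
\[
 D=2\int_{\mathbb T}\log^+|g|\,dm+\log^+\frac1{|h(0)|}.
\]
Then
\[
 \int_{\mathbb T}|\log|g||\,dm\le 2D+4k\log(8k)+k+1 .
\]
\end{proposition}

For $k=0$, where $g=h$, the identity $|x|=2x^+-x$ and Jensen's inequality give
\[
 \int|\log|h||\,dm=2\int\log^+|h|\,dm-\int\log|h|\,dm\le D.
\]
For $k\ge1$ the task is again to bound $\int\log|g|$ from below in terms of $|h(0)|$.

\begin{remark}
Some growth with $k$ is unavoidable: no nondecreasing function of $D$ alone can serve as a bound for
all $k$. Let $g$ be the indicator function of $[0,\frac12]$ and let $g_k$ be its symmetric Fourier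
partial sum with frequencies $|n|\le k$. For $g_k$ the constant coefficient is $\frac12$, and
$D\le1+\log2$, because $\log^+|x|\le|x|^2$ and $\int|g_k|^2\le\frac12$. If $\int|\log|g_k||\le B$ for
all $k$, then $m\{|g_k|<e^{-s}\}\le B/s$ for every $s>0$. As $g_k\to g$ in measure, it would follow
that $\frac12=m\{g=0\}\le B/s$ for every $s>0$, which is absurd.
\end{remark}

\subsection{The smallest case}

Let $g=h+bz^{-1}$. Put $G=zg=b+zh\in H^2$. Jensen's inequality for $G$ gives
$\int\log|g|\ge\log|b|$, which is no help if $b$ is tiny. The derivative, however, forgets $b$: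
\[
 G'(0)=h(0)\ne0 .
\]
Write $G=SF$, $F=e^\varphi$ as in Section~\ref{sec:conv}, and put
$\lambda=\int|\log|g||\,dm$ and $\ell=\int\log|g|\,dm$. By the Schwarz--Pick lemma $|S'(0)|\le1$. From the formula for
$\varphi$, since $|G|=|g|$ on $\mathbb T$,
\[
 |\varphi'(0)|=\Big|\int 2\zeta^{-1}\log|g(\zeta)|\,dm(\zeta)\Big|\le2\lambda,
 \qquad |F(0)|=e^{\ell} .
\]
Since $G'=F(S'+S\varphi')$, we get $|h(0)|\le e^{\ell}(1+2\lambda)$, that is,
\[
 \ell\ge\log|h(0)|-\log(1+2\lambda).
\]
The price for one differentiation is only \emph{logarithmic} in the quantity $\lambda$ that we want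
to bound, and this closes the argument:
\[
 \lambda=2\int\log^+|g|\,dm-\ell\le D+\log(1+2\lambda).
\]
As $\log x\le\log y+\frac xy-1$, the choice $x=1+2\lambda$, $y=4$ gives
$\log(1+2\lambda)\le\frac\lambda2+\log4-\frac34$, and so $\lambda\le2D+2\log4-\frac32$. It does not
matter how small $b$ is.

Two things must be added. For $bz^{-n}$ with $n>1$, one derivative of $G=z^ng$ removes $b$ but its value at
$0$ no longer shows $h(0)$. We therefore use the operator
\[
 \Delta_nq=q+\frac1n\,zq'=\frac{1}{nz^{n}}\,z\,(z^nq)' ,
\]
which multiplies the coefficient of $z^l$ by $1+\frac ln$. It kills $z^{-n}$ and preserves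
the constant term. Instead of evaluating at the origin, we work on the circle $|z|=e^{-1/n}$: there the estimate of the
derivative costs $(1-|z|^2)^{-1}$, which is of order $n$ and is absorbed by the factor $\frac1n$, while
$|z|^{-n}=e$ remains bounded. For $k>1$ the step must be iterated, so its output must
again be information about a function on a circle. In addition to the mean of $\log|g|$ we must then
follow the mean of $\log^+|g|$.

\subsection{One step}

\begin{lemma}\label{lem:step}
Let $R>0$, let $n\ge1$ be an integer, and let $q$ be holomorphic in $0<|z|<R$ and such that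
$z^nq$ extends to a function in $H^2(|z|<R)$ that is not identically zero. Let $\ell,\pi,\lambda$ be the means
over $|z|=R$ of $\log|q|$, $\log^+|q|$, $|\log|q||$, computed from the boundary values of $q$, and
let $\ell',\pi'$ be the means over $|z|=Re^{-1/n}$ of $\log|\Delta_nq|$, $\log^+|\Delta_nq|$, with
$\ell'=-\infty$ if $\Delta_nq\equiv0$. Then
\[
 \ell'\le\ell+c+\log(1+2\lambda),\qquad \pi'\le\pi+c+\log(1+2\lambda),
\]
where $c=1-\log(1-e^{-2})<\frac65$.
\end{lemma}

\begin{proof}
The operator $\Delta_n$ commutes with dilations, so we may take $R=1$. Let $G=z^nq$. On $\mathbb T$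
we have $|G|=|q|$, so $\log|q|\in L^1(\mathbb T)$ and $\ell,\pi,\lambda$ are finite. Let $L,\Pi,\Lambda$
be the Poisson integrals of $\log|q|$, $\log^+|q|$, $|\log|q||$. Write $G=SF$, $F=e^{\varphi}$;
then $|F|=e^L$. By the Schwarz--Pick lemma $|S'(z)|\le(1-|z|^2)^{-1}$. Since
$\frac{d}{dz}\frac{\zeta+z}{\zeta-z}=\frac{2\zeta}{(\zeta-z)^2}$,
\[
 |\varphi'(z)|\le2\int_{\mathbb T}\frac{|\log|q(\zeta)||}{|\zeta-z|^2}\,dm(\zeta)
 =\frac{2\Lambda(z)}{1-|z|^2}.
\]
Hence
\[
 |G'(z)|\le|F|\,(|S'|+|\varphi'|)\le e^{L(z)}\,\frac{1+2\Lambda(z)}{1-|z|^2}.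
\]
Now let $|z|=e^{-1/n}$. Since $nz^n\Delta_nq=zG'$, $|z|\le1$ and $|z|^n=e^{-1}$,
\[
 |\Delta_nq(z)|=\frac{|z||G'(z)|}{n|z|^n}\le\frac{e}{n(1-e^{-2/n})}\,e^{L(z)}(1+2\Lambda(z)).
\]
The function $x\mapsto(1-e^{-2x})/x$ is decreasing on $(0,\infty)$, so at $x=\frac1n\le1$ it is at least $1-e^{-2}$;
that is, $n(1-e^{-2/n})\ge1-e^{-2}$. Thus, on $|z|=e^{-1/n}$,
\begin{equation}\label{eq:pointwise}
 \log|\Delta_nq(z)|\le c+L(z)+\log(1+2\Lambda(z)).
\end{equation}
Average \eqref{eq:pointwise} over this circle. The means of $L$ and $\Lambda$ are $\ell$ and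
$\lambda$, and the mean of $\log(1+2\Lambda)$ is at most $\log(1+2\lambda)$ by concavity. This is
the first inequality. In \eqref{eq:pointwise} replace $L$ by the larger function $\Pi\ge0$. The
right-hand side becomes nonnegative, so it bounds $\log^+|\Delta_nq|$ as well, and averaging gives the
second inequality. Finally, $e^{-2}<0.14$ and $-\log0.86<0.16$ give $c<\frac65$.
\end{proof}

\subsection{Proof of Proposition \ref{prop:uniform}}

We remove the negative frequencies one at a time, the most negative first. This order is forced by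
Lemma~\ref{lem:step}, which needs $z^nq$ to have no pole at the origin.

Extend $g$ to $0<|z|<1$ by its Laurent series. Put $g_0=g$, $R_0=1$ and, for $1\le i\le k$,
\[
 g_i=\Delta_{n_i}g_{i-1},\qquad R_i=R_{i-1}e^{-1/n_i}.
\]
Then $g_i=h_i+\sum_{j>i}b^{(i)}_jz^{-n_j}$ with $h_i$ holomorphic in $\mathbb D$ and
$h_i(0)=h(0)\ne0$; in particular $g_i\not\equiv0$. For $0\le i\le k-1$ the function
$z^{n_{i+1}}g_i$ is holomorphic in $\mathbb D$, because $n_{i+1}$ is the largest of the remaining
$n_j$. It belongs to $H^2(\mathbb D)$ if $i=0$, and it is holomorphic on the closed disk $|z|\le R_i<1$ if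
$i\ge1$. So Lemma~\ref{lem:step} applies to $q=g_i$, $R=R_i$, $n=n_{i+1}$.

For $0\le i\le k$ let $\ell_i,\pi_i,\lambda_i$ be the means over $|z|=R_i$ of $\log|g_i|$,
$\log^+|g_i|$, $|\log|g_i||$. They are finite, and $\lambda_i=2\pi_i-\ell_i$. Put
\[
 M=\max_{0\le i\le k-1}\lambda_i,\qquad \beta=c+\log(1+2M).
\]
Lemma~\ref{lem:step} says that $\ell_{i+1}\le\ell_i+\beta$ and $\pi_{i+1}\le\pi_i+\beta$ for
$0\le i\le k-1$. After the last step $g_k=h_k$ is holomorphic in $\mathbb D$, and Jensen's inequality gives
$\ell_k\ge\log|h(0)|$. Going backward for $\ell$ and forward for $\pi$,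
\[
 \ell_i\ge\log|h(0)|-(k-i)\beta,\qquad \pi_i\le\pi_0+i\beta .
\]
Hence for $0\le i\le k-1$
\[
 \lambda_i=2\pi_i-\ell_i\le2\pi_0+\log\frac1{|h(0)|}+(k+i)\beta\le D+2k\beta .
\]
Taking the maximum over $i$ and using $c<\frac65$,
\[
 M\le D+\tfrac{12}5k+2k\log(1+2M).
\]
As in the smallest case, the right-hand side grows only logarithmically in $M$. From
$\log x\le\log y+\frac xy-1$ with $x=1+2M$, $y=8k$, we get
\[
 2k\log(1+2M)\le2k\log(8k)+\frac{1+2M}4-2k .
\]
Therefore $\frac12M\le D+\frac25k+2k\log(8k)+\frac14$, and
\[
 \int_{\mathbb T}|\log|g||\,dm=\lambda_0\le M\le2D+4k\log(8k)+k+1.\qquad\qed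
\]

\section{Many coefficients that are not small}\label{sec:turan}

If $|a_{-1}|\ge e^{-t}$, then for fixed $\theta$ and fixed $\xi_n$, $n\ne-1$, the two possible
values of $g$ are at distance $2|a_{-1}|\ge2e^{-t}$ from each other, so at most one of them lies in
the open disk of radius $e^{-t}$ about $0$, and
$\mu\{|g|<e^{-t}\}\le\frac12$. With $K$ signs we would like to have $2^K$ values at
mutual distances at least $2e^{-t}$, for a bound $2^{-K}$. The half-difference of two of them is a
trigonometric polynomial in $\theta$ with at most $K$ terms, whose nonzero coefficients are not small.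
It may be small at some $\theta$, but only rarely. This is the content of Nazarov's form of Tur\'an's
lemma \cite{Nazarov}, in which only the number of frequencies matters:

\medskip
\noindent\emph{If $p(\theta)=\sum_{j=1}^Kc_je^{i\lambda_j\theta}$ with real $\lambda_j$, $I$ is an
interval, and $E\subset I$ has positive measure, then
\[
 \sup_I|p|\le\Big(\frac{C_N|I|}{|E|}\Big)^{K-1}\sup_E|p|
\]
with an absolute constant $C_N\ge1$.}

\begin{lemma}\label{lem:many}
Let $t>0$, $K\ge2$, and suppose that at least $K$ of the coefficients $a_n$, $n<0$, satisfy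
$|a_n|\ge e^{-t/3}$. Then
\[
 \mu\{|g|<e^{-t}\}\le2^{-K}+3^KC_Ne^{-2t/(3K)} .
\]
\end{lemma}

\begin{proof}
Let $m_1,\dots,m_K<0$ be $K$ such indices. For $\eta\in\{-1,0,1\}^K\setminus\{0\}$ put
\[
 p_\eta(\theta)=\sum_{j=1}^K\eta_ja_{m_j}e(m_j\theta),\qquad E_\eta=\{\theta:|p_\eta(\theta)|<e^{-t}\}.
\]
The supremum of $|p_\eta|$ is at least the modulus of any of its Fourier coefficients, so
$\sup_{\mathbb T}|p_\eta|\ge e^{-t/3}$. If $m(E_\eta)>0$, Tur\'an's lemma on $I=[0,1]$ gives
$e^{-t/3}\le(C_N/m(E_\eta))^{K-1}e^{-t}$. In all cases,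
\[
 m(E_\eta)\le C_Ne^{-2t/(3(K-1))}\le C_Ne^{-2t/(3K)} .
\]
There are fewer than $3^K$ vectors $\eta$, so $\bigcup_\eta E_\eta$ has measure at most
$3^KC_Ne^{-2t/(3K)}$.

For almost every $\theta\notin\bigcup_\eta E_\eta$ we have, by Section~\ref{sec:conv},
$g(\cdot,\theta)=X+\sum_{j\le K}\xi_{m_j}a_{m_j}e(m_j\theta)$ almost surely, where $X$ depends only on
the $\xi_n$ with $n\notin\{m_1,\dots,m_K\}$. Fix such a $\theta$ and these $\xi_n$. Suppose two
distinct sign patterns $\varepsilon\ne\varepsilon'$ of
$(\xi_{m_1},\dots,\xi_{m_K})$ both give $|g|<e^{-t}$. The half-difference of the two values of $g$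
is $p_\eta(\theta)$ with $\eta=\frac{\varepsilon-\varepsilon'}2$, so $|p_\eta(\theta)|<e^{-t}$, a
contradiction. Hence at most one pattern gives $|g|<e^{-t}$, and by independence the
conditional probability of this event is at most $2^{-K}$. Integrate over $\theta$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

\paragraph{Reduction to $a_0\ne0$.} Proposition~\ref{prop:uniform} needs a nonzero constant term.
If some $a_n$ with $n\ge0$ is nonzero, let $n_*$ be the smallest such $n$. Multiplication by
$e(-n_*\theta)$ does not change $|g|$, and it gives a half-Rademacher series whose zeroth coefficient is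
$a_{n_*}\ne0$. (The new coefficients with index in $[-n_*,-1]$ are zero, so the signs attached to
them play no role.) If $a_n=0$ for all $n\ge0$, let $n_*<0$ be the largest index with $a_{n_*}\ne0$.
Multiplying by $\xi_{n_*}e(-n_*\theta)$ we get
\[
 |g|=\Big|a_{n_*}+\sum_{n<n_*}\xi_{n_*}\xi_n\,a_n\,e((n-n_*)\theta)\Big| ,
\]
and the variables $\xi_{n_*}\xi_n$, $n<n_*$, are again independent symmetric signs. In both cases
the sequence of coefficients is shifted, so $A$ does not change, and at most one random
coefficient becomes deterministic. From now on $a_0\ne0$ and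
$h=\sum_{n\ge0}a_nz^n\in H^2(\mathbb D)$, $h(0)=a_0$.

\paragraph{Upper tail.} Since $\int_Q|g|^2\,d\mu=A^2$, Chebyshev's inequality gives
$\mu\{|g|>e^t\}\le A^2e^{-2t}$.

\paragraph{Lower tail.} If only finitely many $a_n$, $n<0$, are nonzero, then
$\log|g|\in L^1(Q)$ by Theorem~\ref{thm:range}(i), so $\mu\{|\log|g||>t\}\le C/t$, which is
stronger than the claim. Suppose that infinitely many are nonzero, and list the nonzero ones in
decreasing order of modulus: $|a_{m_1}|\ge|a_{m_2}|\ge\dots\to0$. For $t$ large put
\[
 K=\lceil2\log_2t\rceil,\qquad R_K^2=\sum_{j>K}|a_{m_j}|^2 .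
\]
We show that $\mu\{|g|<e^{-t}\}\le C\,\frac{\log t\,\log\log t}t$ in each of three cases, which together cover
every large $t$. (For a given sequence $a$, different $t$ may fall into different cases.)

\smallskip
\noindent\emph{Case I: $R_K\le e^{-t/4}$.} Let $g_K=h+\sum_{j\le K}\xi_{m_j}a_{m_j}e(m_j\theta)$
and $r=g-g_K$. Then $\int_Q|r|^2\,d\mu=R_K^2$, so
\[
 \mu\{|r|\ge e^{-t/8}\}\le e^{t/4}R_K^2\le e^{-t/4}.
\]
If $|g|<e^{-t}$ and $|r|<e^{-t/8}$, then $|g_K|<2e^{-t/8}\le e^{-t/16}$ as soon as $t\ge16\log2$.
For every $\omega$ we apply Proposition~\ref{prop:uniform} to $g_K$, with $k=K$. Concavity of $\log$ gives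
\[
 \int_{\mathbb T}\log^+|g_K|\,dm\le\frac12\int_{\mathbb T}\log(1+|g_K|^2)\,dm\le\frac12\log(1+A^2),
\]
so the quantity $D$ for $g_K$ is at most $\log(1+A^2)+\log^+\frac1{|a_0|}$. This bound depends neither on $K$
nor on $\omega$. By Markov's inequality,
\[
 m\{|g_K|<e^{-t/16}\}\le\frac{16}t\int_{\mathbb T}|\log|g_K||\,dm
 \le\frac{16}t\big(C+4K\log(8K)+K\big)\le C\,\frac{\log t\,\log\log t}t,
\]
because $K\le2\log_2t+1$. Integrating over $\omega$, we get
$\mu\{|g|<e^{-t}\}\le C\frac{\log t\log\log t}t+e^{-t/4}$. Note that no lower bound on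
$|a_{m_1}|,\dots,|a_{m_K}|$ was available here, and none was needed.

\smallskip
\noindent\emph{Case II: $R_K>e^{-t/4}$ and $|a_{m_{K+1}}|<e^{-t/3}$.} The remainder $g-g_K$ is a large sum of
individually small terms. Fix $\theta$ (outside a null set) and condition on
$\xi_{m_1},\dots,\xi_{m_K}$. For $j>K$ let $c_j$ be the real part of $a_{m_j}e(m_j\theta)$, or for
all $j>K$ the imaginary part. Since the two sums of squares add up to $R_K^2$, one of the two
choices gives
\[
 \sigma^2=\sum_{j>K}c_j^2\ge\tfrac12R_K^2 .
\]
Take that choice. Then $|g|<e^{-t}$ forces $|Y-w|<e^{-t}$, where $Y=\sum_{j>K}\xi_{m_j}c_j$ and $w$ is a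
fixed real number, minus the real or imaginary part of $g_K(\theta)$. We claim that for $\delta>0$
\begin{equation}\label{eq:BE}
 \mathcal P(|Y-w|<\delta)\le C_0\,\frac{\delta+\max_{j>K}|c_j|}\sigma
\end{equation}
with an absolute constant $C_0$. For a partial sum $Y_J=\sum_{K<j\le J}\xi_{m_j}c_j$ with variance
$\sigma_J^2>0$, the Berry--Esseen theorem states that the distribution function of $Y_J$ differs from
that of a centered Gaussian variable of variance $\sigma_J^2$ by at most an absolute constant times
$\sigma_J^{-3}\sum_{K<j\le J}|c_j|^3\le\sigma_J^{-1}\max_j|c_j|$. The Gaussian variable lies in an interval of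
length $2\delta$ with probability at most $2\delta/(\sigma_J\sqrt{2\pi})$. This proves \eqref{eq:BE} for
$Y_J$ and $\sigma_J$. Now $\sigma_J\to\sigma$, and $Y_J\to Y$ almost surely along a subsequence. As
$\{y:|y-w|<\delta\}$ is open, Fatou's lemma for the indicator functions gives
$\mathcal P(|Y-w|<\delta)\le\liminf\mathcal P(|Y_J-w|<\delta)$ along this subsequence, and \eqref{eq:BE} follows.

Here $\max_{j>K}|c_j|\le|a_{m_{K+1}}|<e^{-t/3}$ and $\sigma\ge e^{-t/4}/\sqrt2$. With
$\delta=e^{-t}$, \eqref{eq:BE} yields, after integration over $\theta$ and the conditioning variables,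
\[
 \mu\{|g|<e^{-t}\}\le C(e^{-t}+e^{-t/3})e^{t/4}\le Ce^{-t/12}.
\]

\smallskip
\noindent\emph{Case III: $|a_{m_{K+1}}|\ge e^{-t/3}$.} Lemma~\ref{lem:many} gives
$\mu\{|g|<e^{-t}\}\le2^{-K}+3^KC_Ne^{-2t/(3K)}$. Since $2\log_2t\le K\le2\log_2t+1$, the first term
is at most $t^{-2}$. In the second term $3^K\le3\,t^{2\log_23}$ is at most a power of $t$, while the exponent
$2t/(3K)$ is at least of order $t/\log t$. So $\mu\{|g|<e^{-t}\}\le Ct^{-2}$.

\paragraph{Conclusion.} The three cases and the upper tail give
\[
 \mu\{|\log|g||>t\}\le C\,\frac{\log t\,\log\log t}t\qquad(t\ge t_0).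
\]
For $0<p<1$,
\[
 \int_Q|\log|g||^p\,d\mu=p\int_0^\infty t^{p-1}\mu\{|\log|g||>t\}\,dt<\infty .
\]
For the last assertion let $q>2$ and $\Phi(t)=t(\log(e+t))^{-q}$. Then $\Phi(0)=0$ and
$|\Phi'(t)|\le(1+q)(\log(e+t))^{-q}$, so
\[
 \int_Q\Phi(|\log|g||)\,d\mu\le\int_0^\infty|\Phi'(t)|\,\mu\{|\log|g||>t\}\,dt
 \le C_q+C_q\int_{t_0}^\infty\frac{\log\log t}{t(\log t)^{q-1}}\,dt ,
\]
where $C_q$ depends on $a$ and $q$. The substitution $u=\log t$ turns the last integral into $\int u^{1-q}\log u\,du$, which converges at
infinity because $q>2$.\hfill$\qed$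

\begin{remark}
Only Case I limits the bound; in the other two cases the measure is $O(t^{-2})$. The factor
$\log t\,\log\log t$ is $K\log K$ from Proposition~\ref{prop:uniform}, with $K$ of order $\log t$.
In this argument $K$ cannot be taken of smaller order: if $K=o(\log t)$, then the term $2^{-K}$ in
Case~III is $t^{-o(1)}$.
\end{remark}

\section{The range of exponents: proof of Theorem \ref{thm:range}(ii), (iii)}

\paragraph{Part (ii).} Since $\mu$ is finite, it suffices to consider $1<p<\kappa$. Choose
$p<q<q'<\kappa$, and for large $t$ let $K=\lfloor q\log_2t\rfloor\ge2$. By the definition of $\kappa$,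
for large $t$
\[
 N(t/3)\ge q'\log_2(t/3)\ge q\log_2t\ge K ,
\]
so Lemma~\ref{lem:many} applies (it does not require $a_0\ne0$). Here $2^{-K}\le2t^{-q}$, and
\[
 3^Ke^{-2t/(3K)}\le t^{q\log_23}\,e^{-2t/(3q\log_2t)}=O(t^{-q}).
\]
Hence $\mu\{|g|<e^{-t}\}\le Ct^{-q}$, where $C$ now depends also on $q$. Together with $\mu\{|g|>e^t\}\le A^2e^{-2t}$ and $p<q$, this
gives $\int_Q|\log|g||^p\,d\mu<\infty$.

\paragraph{Part (iii).} The obstruction to $p>1$ lies already in $H^2$: Jensen's inequality
controls the first power of $\log|g|$ and nothing more. For $\theta\in(0,1]$ put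
\[
 w(\theta)=\frac1{\theta\,(\log(e/\theta))^{2}}=\frac{d}{d\theta}\,\frac1{\log(e/\theta)} .
\]
Then $w\ge0$ and $\int_0^1w\,d\theta=1$, while
$\int_0^1w^p\,d\theta=\infty$ for every $p>1$, because $\theta^{-p}(\log(e/\theta))^{-2p}\ge\theta^{-1}$
for small $\theta$. Regard $w$ as a function on $\mathbb T$ and let
\[
 F(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,w(\zeta)\,dm(\zeta)\Big)
 =\sum_{n\ge0}f_nz^n .
\]
This is an outer function with $|F|\le1$ in $\mathbb D$, $|F|=e^{-w}$ almost everywhere on $\mathbb T$, and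
$f_0=F(0)=e^{-1}$.

With $a_n=f_n$ for $n\ge0$ and $a_n=0$ for $n<0$ we get $\log|g|=-w$, which is not in $L^p(Q)$ for
any $p>1$.

For an example with a random coefficient take $a_{-1}=f_0=e^{-1}$, $a_n=f_{n+1}$ for $n\ge0$, and
all other $a_n=0$. On the event $\{\xi_{-1}=1\}$, which has probability $\frac12$,
\[
 g=f_0z^{-1}+\sum_{n\ge0}f_{n+1}z^n=z^{-1}F,\qquad |\log|g||=w ,
\]
so again $\log|g|\notin L^p(Q)$ for every $p>1$.\hfill$\qed$

\begin{thebibliography}{9}

\bibitem{Nazarov}
F.~L. Nazarov,
\emph{Local estimates for exponential polynomials and their applications to inequalities of the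
uncertainty principle type},
Algebra i Analiz \textbf{5} (1993), no.~4, 3--66;
St.\ Petersburg Math.\ J. \textbf{5} (1994), 663--717.

\bibitem{Nishry}
A.~Nishry,
\emph{Topics in the Value Distribution of Random Analytic Functions},
arXiv:1310.7542 (2013).

\end{thebibliography}

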